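# The bounded complex of a simplicial affine oriented matroid is a ball

## 1. Simplicial affine oriented matroids and their bounded complexes

**Theorem 1.** Let $(E,\mathcal L,g)$ be a simplicial affine oriented matroid of rank $r$, let $M$ be the oriented matroid with covector set $\mathcal L$, let $M_0$ be the connected component of $M$ containing $g$, and let $r_0=\operatorname{rk}M_0$.

1. The bounded complex $\mathcal L^{++}$ is nonempty and is a PL ball of dimension $r_0-1$.
2. We have $\dim\mathcal L^{++}=r-1$ if and only if $M$ with its loops removed is connected. In that case, $X\in\mathcal L^{++}$ lies on the boundary sphere of the ball if and only if $X$ is a face of an unbounded tope of $\mathcal L^+$.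

Part 1 proves the following conjecture, taken from Xun Dong, "The bounded complex of a uniform affine oriented matroid is a ball", arXiv:math/0610575 (2006): if $(E,\mathcal L,g)$ is a simplicial affine oriented matroid, then $\mathcal L^{++}$ is a ball.

In plain words, take an arrangement of (pseudo-)hyperplanes on a sphere, all of whose cells are simplices. Declare one hyperplane $g$ to be "at infinity", look at one side of it, and keep only the cells whose closure does not touch infinity. The theorem says that these bounded cells form a ball, and it gives the dimension of that ball. Now we make every word precise.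

## 2. Covectors, the affine part, bounded cells

An oriented matroid $M$ of rank $r$ on a finite set $E$ is given by its set of covectors $\mathcal L\subseteq\{+,-,0\}^E$, ordered componentwise by $0<+$, $0<-$. The model to keep in mind is a family of linear forms $\ell_e$ $(e\in E)$ spanning the dual of $\mathbb R^r$. Each point $p$ gives the covector $(\operatorname{sign}\ell_e(p))_{e}$, and covectors correspond to the cells into which the hyperplanes $\ell_e=0$ cut space, or cut the unit sphere if we drop $p=0$.

For covectors write $z(X)=\{e:X_e=0\}$, $\operatorname{supp}X=E\setminus z(X)$, and $S(T,T')=\{e:T_e=-T'_e\neq0\}$. The composition $X\circ Y$ has entry $X_e$ where $X_e\ne0$ and $Y_e$ elsewhere. Always $X\le X\circ Y$. If $X$ and $Y$ never have opposite signs, then also $Y\le X\circ Y$. Minimal nonzero covectors are cocircuits and maximal covectors are topes. A tope is nonzero at every non-loop, because $T\circ Y\ge T$ forces $T\circ Y=T$. A loop is an $e$ with $X_e=0$ for all $X$. Two non-loops are parallel if their entries agree for all $X$, or are opposite for all $X$. $M$ is simple if it has no loops and no two distinct parallel elements.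 Closure $\operatorname{cl}$ and rank $\operatorname{rk}$ are those of the underlying matroid.

**Definition.** Let $g\in E$ be a non-loop. The triple $(E,\mathcal L,g)$ is an affine oriented matroid, with affine part $\mathcal L^+=\{X\in\mathcal L:X_g=+\}$. A covector $X\in\mathcal L^+$ is bounded if every $Y\in\mathcal L$ with $0\ne Y\le X$ has $Y_g=+$. The bounded complex $\mathcal L^{++}$ is the set of bounded covectors. By the topological representation theorem it is the face poset of a regular cell complex, the complex of bounded faces of a representing pseudo-hyperplane arrangement, and we identify it with that complex.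

**Definition.** $\mathcal L$ is simplicial if for every tope $T$ the interval $[0,T]$ is isomorphic to the face lattice of an $(r-1)$-simplex, i.e. is Boolean with $r$ atoms. Then $(E,\mathcal L,g)$ is called simplicial.

**Example (the square).** On $\mathbb R^3$ take the six forms $a=x$, $a'=x-z$, $b=y$, $b'=y-z$, $d=x-y$, $g=z$. With $t_1=x$, $t_2=y$, $t_3=z$, $t_4=0$ these are, up to sign, the forms $t_i-t_j$. A tope is a linear order of $t_1,\dots,t_4$, given by three independent inequalities, so the arrangement is simplicial. In the plane $z=1$ we see the lines $x=0$, $x=1$, $y=0$, $y=1$, $x=y$. The bounded cells are those of the unit square cut by its diagonal into two triangles.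

We use the following standard facts (Björner–Las Vergnas–Sturmfels–White–Ziegler, *Oriented Matroids*, Ch. 3–4).

* (F1) $\mathcal L$ is closed under negation and composition. Every covector $X$ is a composition of cocircuits that are $\le X$.
* (F2) Zero sets of covectors are exactly the flats. The rank of $X$ in $\mathcal L$ is $r-\operatorname{rk}z(X)$. Two cocircuits with the same zero set agree up to sign.
* (F3) For a flat $F$, the contraction $M/F$ has covectors $\{X\in\mathcal L:X|_F=0\}$ (restricted to $E\setminus F$), and $M|F$ has covectors $\{X|_F:X\in\mathcal L\}$. If $z(X)=F$, then $Y\mapsto Y|_F$ is an isomorphism $\{Y\in\mathcal L:Y\ge X\}\to\mathcal L(M|F)$. Indeed any $Y\geq X$ agrees with $X$ off $F$, and $X\circ Y'$ is a preimage of $Y'|_F$.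
* (F4) If $M$ is simple, any topes $T,B$ are joined in the tope graph by a path of length $|S(T,B)|$, each step reversing one element of $S(T,B)$. (Topes are adjacent if they cover a common covector.)
* (F5) Covectors are the sign vectors orthogonal to all signed circuits. If $M=M_0\oplus M_1$, each circuit lies in one summand, so $\mathcal L=\mathcal L_0\times\mathcal L_1$.
* (F6) A regular cell complex is homeomorphic to the order complex of its face poset, hence is determined up to homeomorphism by that poset.

By (F6), to prove Theorem 1 it suffices to exhibit a simplicial complex with face poset $\mathcal L^{++}$ whose polyhedron is a PL ball.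

**Inheritance.** If $M$ is simplicial and $F$ is a flat, then $M/F$ and $M|F$ are simplicial. A tope of $M/F$ is a covector $X$ of $M$, and $[0,X]$ is an interval in $[0,T]$ for any tope $T\ge X$. For $M|F$ choose $X$ with $z(X)=F$. By (F3) a tope of $M|F$ is $T|_F$ for a tope $T\ge X$ of $M$, and $[0,T|_F]\cong[X,T]$. Intervals in Boolean lattices are Boolean.

**Reduction to simple $M$.** Delete loops and keep one element of each parallel class, keeping $g$ from its own class. The poset $\mathcal L$, the signs at $g$ and $r_0$ do not change. The loopless part of $M$ is connected if and only if its simplification is, since parallel elements lie in the same component.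

**The sphere as a simplicial complex.** Let $M$ be simplicial and let $V(X)$ be the set of cocircuits $\le X$, the vertices of $X$. By (F1), $X$ is a composition of members of $V(X)$, so $X\le Y$ if and only if $V(X)\subseteq V(Y)$. Since $[0,X]$ is Boolean, every subset of $V(X)$ is $V(Y)$ for some $Y\le X$. So $\mathcal L$, with $0$ as the empty face, is the face poset of a simplicial complex $\Sigma(M)$. We identify $X$ with the simplex $V(X)$. The topes are the maximal simplices, of dimension $r-1$. Simplices of codimension one are called ridges.

**PL conventions.** A complex is a PL $d$-ball (PL $d$-sphere) if its polyhedron is PL homeomorphic to a $d$-simplex (to the boundary of a $(d+1)$-simplex). The complex $\{\emptyset\}$ is the $(-1)$-sphere. A complex is a PL $n$-manifold, possibly with boundary, if every vertex link is a PL $(n-1)$-sphere or $(n-1)$-ball. The link of a simplex with $k\ge1$ vertices is then a PL $(n-k)$-sphere or $(n-k)$-ball, and the simplex lies in the boundary exactly when it is a ball. In a PL sphere all links are PL spheres.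

## 3. Points on a line, near-pencils, and the square

**Rank 1.** A simple $M$ has $E=\{g\}$ and $\mathcal L=\{0,+,-\}$, so $\mathcal L^{++}$ is one point, a $0$-ball, and $r_0=1$.

**Rank 2.** Take $m\ge2$ lines through the origin of $\mathbb R^2$. They cut the circle into $2m$ arcs, each a $1$-simplex. On the side $g=1$ we see $m-1$ points on a line. The bounded complex is a path with $m-1$ vertices and $m-2$ edges. For $m\ge3$ any three elements form a circuit, so $r_0=2$ and the path is a $1$-ball. For $m=2$ the matroid is disconnected, $r_0=1$, and the complex is a point.

**Near-pencils in rank 3.** Take $p\ge2$ pairwise independent forms in the variables $x,z$ only, and the form $y$. Each region is given by at most two consecutive pencil inequalities and a sign of $y$, three independent inequalities in all, so this is simplicial. The element $y$ is a component by itself. If $g=y$, then the plane $y=1$ carries $p$ concurrent lines and the only bounded cell is their common point: dimension $0=r_0-1$. If $p\ge3$ and $g=z$ is one of the pencil, the plane $z=1$ carries $p-1$ parallel lines and one transversal. The bounded complex is a path on the transversal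 with $p-1$ vertices: dimension $1=r_0-1$. So the dimension can be smaller than $r-1$, and the component of $g$ decides it.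

**The square.** Here $M$ is connected: $\{a,a',g\}$, $\{b,b',g\}$ and $\{a,b,d\}$ are circuits, and these overlap. So $r_0=3$, and the bounded complex is a disc. The four corners and four sides are faces of unbounded regions. The diagonal edge and the two triangles are not. This agrees with part 2.

**Simpliciality cannot be dropped.** Take the forms $x-z$, $x+z$, $y-x$, $y+x$, $g=z$, i.e. the affine lines $x=1$, $x=-1$, $y=x$, $y=-x$. The bounded complex consists of the triangles with vertices $(0,0),(1,1),(1,-1)$ and $(0,0),(-1,1),(-1,-1)$. They share only the origin, so the union is not a ball. The matroid is connected: $\{x-z,x+z,z\}$ is a circuit, and so is $\{y+x,y-x,x-z,z\}$, because $(y+x)-(y-x)=2(x-z)+2z$ and any three of these four forms are independent. The arrangement is not simplicial: the region $y>|x|$, $-1<x<1$ has vertices $(0,0),(\pm1,1)$ and one at infinity. Call this example the bow tie.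

## 4. The complement of a half-sphere, and links at infinity

Let $M$ be simple and simplicial and $\Sigma=\Sigma(M)$. Let $C$ be the induced subcomplex of $\Sigma$ on the cocircuits $v$ with $v_g=+$, and $K$ the induced subcomplex on those with $v_g\in\{0,-\}$.

**Lemma 2.** The nonempty simplices of $C$ are exactly the elements of $\mathcal L^{++}$, with the same order, and $C$ has a vertex.

*Proof.* If $X\ne0$ and all vertices of $X$ have sign $+$ at $g$, then every nonzero $Y\le X$ is a composition of some of these vertices, so $Y_g=+$. Hence $X$ is bounded. Conversely, the vertices of a bounded $X$ have sign $+$ at $g$ by definition. Since $g$ is not a loop, some cocircuit is nonzero at $g$, and it or its negative is a vertex of $C$. $\square$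

**A first approach.** We shall see (Lemma 11) that $\Sigma$ is a PL sphere and $K$, the closed half-sphere $g\le0$, is a PL ball. So let us remove a ball from a sphere. Let $f:|\Sigma|\to[0,1]$ be linear on simplices, $0$ on vertices of $K$ and $1$ on vertices of $C$. Then $\{f\le\frac12\}$ is a thickening of the ball $|K|$, again a ball, so the rest $N_C=\{f\ge\frac12\}$ is a ball too (both points are justified in Section 8). Moreover $N_C$ deformation retracts to $|C|$: a point with $\frac12\le f<1$ is uniquely $(1-t)p+tq$ with $t=f$, $p\in|K|$, $q\in|C|$ in one simplex, and we push $t$ to $1$. So $|C|$ is contractible.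

Here the approach stops. It shows that a thickening of $C$ is a ball, and not that $C$ is one. The bow tie is contractible, and its neighborhood in the plane is a disc, but it is pinched at the origin. Thickening hides the pinch. If, however, $C$ is known to be a manifold of full dimension, then thickening merely adds a collar, and $C$ is homeomorphic to $N_C$. So what is missing is local: we must understand the links of simplices of $C$.

**Links of bounded cells.** Let $X\in\mathcal L^{++}$. If $w$ is a vertex of $\operatorname{lk}_\Sigma(X)$, then $w$ and $X$ lie below a common covector $Z$, and $Z_g=X_g=+$, so $w_g\in\{0,+\}$. The vertices with $w_g=+$ induce the subcomplex $\operatorname{lk}_C(X)$ of $\operatorname{lk}_\Sigma(X)$. Let $K_X$ be the subcomplex of $\operatorname{lk}_\Sigma(X)$ induced on the vertices with $w_g=0$. So inside the sphere $\operatorname{lk}_\Sigma(X)$ we meet the same situation again: $\operatorname{lk}_C(X)$ is complementary to $K_X$.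

**Lemma 3.** For $X\in\mathcal L^{++}$, with $Y=0$ corresponding to the empty face,
$$K_X=\{Y\in\mathcal L:\ Y_g=0,\ Y_e\in\{0,X_e\}\text{ for all }e\in\operatorname{supp}X\}.\tag{1}$$

*Proof.* Let $Y\in K_X$. All vertices of $Y$ vanish at $g$, so $Y_g=0$. Also $X,Y\le Z$ for some $Z$. For $e\in\operatorname{supp}X$ we have $Z_e=X_e$, so $Y_e\in\{0,X_e\}$.

Conversely, let $Y$ be in the right-hand side. Then $X\le X\circ Y$, and $Y\le X\circ Y$ because $X$ and $Y$ never have opposite signs. So $V(X)\cup V(Y)\subseteq V(X\circ Y)$ is a simplex. The vertices of $X$ have sign $+$ at $g$, and those of $Y$ have sign $0$ at $g$ since $Y_g=0$. Hence $V(X)\cap V(Y)=\emptyset$, and $Y\in\operatorname{lk}_\Sigma(X)$ with all vertices vanishing at $g$. $\square$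

In the linear model, $K_X$ consists of the directions at infinity in which one can travel from $X$ without ever crossing a hyperplane that does not contain $X$.

**Example.** In the square take $X$ the corner $(0,0)$, with support $\{a',b',g\}$ and signs $-,-,+$. A direction $(p,q,0)$ lies in $K_X$ iff $p\le0$ and $q\le0$. So $K_X$ is an arc with vertices $(-1,0),(-1,-1),(0,-1)$ at infinity. The link of $X$ in $\Sigma$ is a hexagon, and the complementary arc, with vertices the other three corners of the square, is $\operatorname{lk}_C(X)$. For $X$ the diagonal edge, the signs at $a,a',b,b'$ are $+,-,+,-$. A direction $(p,q,0)$ would need $p\ge0$, $p\le0$, $q\ge0$, $q\le0$, so $K_X$ has no vertex, and the link in $C$ is the full $0$-sphere.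

**How a link can go wrong.** For the coordinate arrangement $x,y,z$ with $g=z$ and $X$ the origin of the plane $z=1$, $\operatorname{supp}X=\{g\}$. The only condition in (1) is $Y_g=0$, so $K_X$ is the whole circle at infinity. For the bow tie with $X$ the origin, the sign $-$ at $x-z$ and $+$ at $x+z$ force $p\le0$ and $p\ge0$ for a direction $(p,q,0)$. The right-hand side of (1) is $\{0,Y,-Y\}$ with $Y$ the direction $(0,1,0)$: a $0$-sphere, not a ball. In both cases there is a nonzero $Y$ in the set with $\operatorname{supp}X\cap\operatorname{supp}Y=\emptyset$, so that $-Y$ satisfies the same conditions. The coordinate arrangement is simplicial but not connected. The bow tie is connected but not simplicial.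

This tells us what to prove. First, if $M$ is simple, simplicial and connected, then two nonzero covectors never have disjoint supports (Sections 5 and 6). Second, then $K_X$ is cut out of a sphere by at least one genuine sign condition, and such a region is a ball (Section 7). Third, if $C$ is a manifold of full dimension complementary to a ball, then $C$ is a ball (Section 8). An induction over links combines these (Section 9).

## 5. Walls of a simplicial tope

Throughout this section $M$ is simple and simplicial of rank $r$, and $T$ is a tope with vertices $v_1,\dots,v_r$. For $J\subseteq[r]$ let $T_J$ be the face of $T$ with vertices $v_j$, $j\in J$, and let $T^{(i)}=T_{[r]\setminus\{i\}}$. By (F2) $z(T^{(i)})$ is a flat of rank 1, hence a single element $e_i$, and $T^{(i)}$ is $T$ with the entry at $e_i$ replaced by $0$. We call $e_i$ the wall of $T$ opposite $v_i$.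

**Walls form a basis.** If $(v_i)_{e_i}=0$, then $v_i\le T^{(i)}$, which is false. So $(v_i)_{e_i}\ne0$, while $(v_i)_{e_j}=0$ for $j\ne i$ because $v_i\le T^{(j)}$. The flat $z(v_i)$ contains all $e_j$, $j\neq i$, but not $e_i$. So $e_i\notin\operatorname{cl}\{e_j:j\ne i\}$ for each $i$, and $e_1,\dots,e_r$ is a basis. The flat $z(T_J)$ has rank $r-|J|$ and contains the independent set $\{e_i:i\notin J\}$. Hence
$$z(T_J)=\operatorname{cl}\{e_i:i\notin J\}.\tag{2}$$

**Walls of restrictions.** If $X\le T$, the walls of $T|_{z(X)}$ in $M|z(X)$ are exactly the walls of $T$ lying in $z(X)$. By (F3) the facets of $T|_{z(X)}$ correspond to the $T^{(i)}\ge X$. The zero set of such a facet is $\{e_i\}$, and $T^{(i)}\ge X$ iff $X_{e_i}=0$.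

**Crossing a wall.** Since $\mathcal L(M|\{e_i\})=\{0,+,-\}$, (F3) shows that exactly two topes lie above $T^{(i)}$: $T$ itself, and the tope $T^i$ obtained from $T$ by reversing $e_i$. By (F4) the tope graph is connected, and if $T\neq B$ then $T$ has a wall lying in $S(T,B)$, namely the element reversed in the first step of a path as in (F4). Every $e\in E$ is a wall of some tope: $\{e\}$ is a flat, so it is $z(X)$ for some $X$ of rank $r-1$, and $e$ is a wall of any tope above $X$.

**Example.** In the square let $T$ be the triangle $0<y<x<1$. Its walls are $b$, $a'$, $d$, opposite $(1,1)$, $(0,0)$, $(1,0)$. We have $\operatorname{cl}\{b,a'\}=\{b,a'\}$, $\operatorname{cl}\{a',d\}=\{a',b',d\}$, $\operatorname{cl}\{b,d\}=\{a,b,d\}$. Crossing $d$ gives the triangle $0<x<y<1$ with walls $d,a,b'$: both other walls have changed, each within its line with $d$. The next two lemmas say when walls change.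

**Lemma 4.** If $T$ and $T^i$ have the same set of walls, then $E\setminus\{e_i\}=z(v_i)=\operatorname{cl}\{e_j:j\ne i\}$.

*Proof.* Let $v_i'$ be the vertex of $T^i$ opposite $e_i$. By (2), applied to $T^i$ and to $T$, $z(v_i')=\operatorname{cl}\{e_j:j\ne i\}=z(v_i)$. So $v_i'=\pm v_i$ by (F2). At $e_i$ the signs are $(v_i)_{e_i}=T_{e_i}$ and $(v'_i)_{e_i}=T^i_{e_i}=-T_{e_i}$, so $v_i'=-v_i$. Let $e\ne e_i$, so $T_e=T^i_e$. If $(v_i)_e\ne0$, then $T_e=(v_i)_e$ and $T^i_e=-(v_i)_e$, a contradiction. So $v_i$ vanishes on $E\setminus\{e_i\}$. $\square$

Let $\Gamma(T)$ be the graph on $[r]$ with $i\sim j$ iff $|\operatorname{cl}\{e_i,e_j\}|\ge3$. In the example it is the path $a'-d-b$.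

**Lemma 5.** The walls of $T^i$ are $e_i$ and, for each $j\ne i$, an element $e_j'\in\operatorname{cl}\{e_i,e_j\}\setminus\{e_i\}$. If $i\not\sim j$ then $e'_j=e_j$. If $i\sim j$ then $e_j'\ne e_j$.

*Proof.* $T^i$ has the vertices $v_k$ ($k\ne i$) and one new vertex. Let $j\ne i$ and let $e'_j$ be the wall of $T^i$ opposite $v_j$. The facet opposite $v_j$ contains $X=T_{[r]\setminus\{i,j\}}$, and $z(X)=\operatorname{cl}\{e_i,e_j\}=:F$ by (2). So $e'_j\in F$, and $e_j'\ne e_i$ because the walls of $T^i$ are distinct. If $|F|=2$, this leaves $e_j'=e_j$.

Suppose $e_j'=e_j$. In the simple simplicial rank-2 oriented matroid $M|F$ the topes $T|_F$ and $T^i|_F$ are adjacent through $e_i$. By the rule for walls of restrictions both have walls $e_i,e_j$ (two walls in rank 2). Lemma 4 gives $F\setminus\{e_i\}=\operatorname{cl}\{e_j\}=\{e_j\}$, so $|F|=2$ and $i\not\sim j$. $\square$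

**Lemma 6.** Let $r=3$ and let $T$ have walls $a,b,c$ with $|\operatorname{cl}\{a,c\}|=|\operatorname{cl}\{b,c\}|=2$. Then $E\setminus\{c\}=\operatorname{cl}\{a,b\}$.

*Proof.* By Lemma 5, crossing $c$ keeps $a$ and $b$ as walls, so the set of walls is preserved. Apply Lemma 4. $\square$

## 6. Connectedness forces supports to intersect

Suppose cocircuits $u\ne\pm v$ have disjoint supports. Then $u,v\le u\circ v$, so both are vertices of a common tope, and $E=z(u)\cup z(v)$ is covered by two hyperplane flats. We must find an element outside both. The plan: start from connectedness of $\Gamma(T)$, which gives elements off two walls at a time, and build up to an element that is nonzero at both $u$ and $v$.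

**Lemma 7.** If $\Gamma(T)$ is disconnected for some tope $T$, then $M$ is disconnected ($M$ simple and simplicial).

*Proof.* Let $[r]=I\sqcup J$ with $I,J\ne\emptyset$ and no edge of $\Gamma(T)$ between $I$ and $J$. Put $W_1=\operatorname{cl}\{e_i:i\in I\}$ and $W_2=\operatorname{cl}\{e_j:j\in J\}$. Say that a tope has property (P) if its walls can be indexed by $I\sqcup J$ so that the $I$-walls lie in $W_1$, the $J$-walls lie in $W_2$, and every $I$-wall and $J$-wall span a flat of size 2. The tope $T$ has (P).

We show that (P) passes to adjacent topes. Let a tope with walls $e_1,\dots,e_r$ (now denoting the walls of this tope) have (P), and cross $e_i$ with $i\in I$; the case $i\in J$ is symmetric. By Lemma 5 the new walls are $e_i$, $e_j'=e_j$ for $j\in J$, and $e_k'\in\operatorname{cl}\{e_i,e_k\}\subseteq W_1$ for $k\in I\setminus\{i\}$. So the memberships hold, and $\operatorname{cl}\{e_i,e_j\}$ still has size 2 for $j\in J$.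

It remains to see $|\operatorname{cl}\{e_k',e_j\}|=2$ for $k\in I\setminus\{i\}$, $j\in J$. Let $F=\operatorname{cl}\{e_i,e_k,e_j\}$. By (2) it is the zero set of a face of the tope, so $M|F$ is simple, simplicial of rank 3, and has a tope with walls $e_i,e_k,e_j$. Since $|\operatorname{cl}\{e_i,e_j\}|=|\operatorname{cl}\{e_k,e_j\}|=2$, Lemma 6 gives $F=\operatorname{cl}\{e_i,e_k\}\sqcup\{e_j\}$. The flat $\operatorname{cl}\{e_k',e_j\}\cap\operatorname{cl}\{e_i,e_k\}$ contains $e_k'$ and has rank 1, as $e_j\notin\operatorname{cl}\{e_i,e_k\}$. So it is $\{e'_k\}$, and $\operatorname{cl}\{e_k',e_j\}=\{e_k',e_j\}$.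

The tope graph is connected, so every tope has (P). Every element is a wall of some tope, so $E=W_1\cup W_2$. Also $\operatorname{rk}W_1+\operatorname{rk}W_2=|I|+|J|=r$. By submodularity $\operatorname{rk}(W_1\cap W_2)\le r-r=0$, so $W_1\cap W_2=\emptyset$, as there are no loops. Hence $E=W_1\sqcup W_2$ with ranks adding up to $r$, and $M$ is disconnected. $\square$

**Lemma 8.** Let $N$ be simple and simplicial of rank 3 with a tope $T$ with walls $a,b,k$. Put $P=\operatorname{cl}\{a,k\}$, $Q=\operatorname{cl}\{b,k\}$. If (α) $|\operatorname{cl}\{a,b\}|\ge3$, or (β) $|P|\ge3$ and $|Q|\ge3$, then some element of $N$ lies outside $P\cup Q$.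

*Proof.* (α) Let $e\in\operatorname{cl}\{a,b\}\setminus\{a,b\}$. If $e\in P$, then $P$ and $\operatorname{cl}\{a,b\}$ are rank-2 flats sharing the rank-2 set $\{a,e\}$. So they coincide and contain the basis $a,b,k$, which is impossible. Similarly $e\notin Q$.

(β) Suppose the ground set is $P\cup Q$. As $P\ne Q$, $P\cap Q=\{k\}$. A rank-2 flat different from $P$ and $Q$ meets each of them in at most one element, so it has at most 2 elements. In particular $|\operatorname{cl}\{a,b\}|=2$. Cross $a$. By Lemma 5 the walls of $T^a$ are $a$, $b$ (because $|\operatorname{cl}\{a,b\}|=2$), and some $c\in P\setminus\{a,k\}$ (because $|P|\ge3$). Since $c\notin Q$ and $b\notin P$, the flat $\operatorname{cl}\{b,c\}$ is neither $P$ nor $Q$, so $|\operatorname{cl}\{b,c\}|=2$. Lemma 6 for $T^a$, with $b$ as the distinguished wall, says that all elements other than $b$ lie in $\operatorname{cl}\{a,c\}=P$. Hence $Q\setminus\{b\}\subseteq P\cap Q=\{k\}$, contradicting $|Q|\ge3$. $\square$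

**Proposition 9.** If $M$ is simple, simplicial and connected, then any two nonzero covectors have intersecting supports.

*Proof.* Every nonzero covector lies above a cocircuit, so it suffices to treat cocircuits $u,v$. If $v=\pm u$ the supports are equal and nonempty. Let $v\ne\pm u$ and suppose $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$. Then $u,v\le u\circ v$. Choose a tope $T\ge u\circ v$, with vertices $v_1=u$, $v_2=v$, $v_3,\dots,v_r$ and walls $e_1,\dots,e_r$.

**Step 1: coordinates of elements.** The purpose is a bookkeeping device. For $e\in E$ let $\sigma(e)=\{l\in[r]:(v_l)_e\ne0\}$. For $D\subseteq[r]$ write $e_D=\{e_d:d\in D\}$. The covector $T_{[r]\setminus D}$ is a composition of the $v_l$, $l\notin D$, so it vanishes at $e$ iff all of these do. By (2),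
$$\operatorname{cl}(e_D)=\{e\in E:\sigma(e)\subseteq D\}.\tag{3}$$
In particular $\sigma(e_i)=\{i\}$. In the linear model the forms $e_i$ are a basis, and $\sigma(e)$ is the set of $i$ for which the form $e$ has a nonzero coefficient at $e_i$. We look for an $e$ with $\{1,2\}\subseteq\sigma(e)$: this means $e\in\operatorname{supp}u\cap\operatorname{supp}v$.

**Step 2: a family of graphs.** To build such an $e$ gradually, define for $D\subseteq[r]$ a graph $\Gamma_D$ on $[r]\setminus D$ by
$$i\sim_Dj\iff\text{there is an }e\in E\text{ with }\{i,j\}\subseteq\sigma(e)\subseteq D\cup\{i,j\}.\tag{4}$$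
By (3) this says $\operatorname{cl}(e_{D\cup\{i,j\}})\not\subseteq\operatorname{cl}(e_{D\cup\{i\}})\cup\operatorname{cl}(e_{D\cup\{j\}})$. For $D=\emptyset$ it says that $\operatorname{cl}\{e_i,e_j\}$ has an element besides $e_i,e_j$. So $\Gamma_\emptyset=\Gamma(T)$, which is connected by Lemma 7. (In the triangle of Section 5, with walls $b,a',d$, the pair $b,a'$ is not joined in $\Gamma_\emptyset$, but after putting $d$ into $D$ it is, by $g$: $z=y-(x-z)+(x-y)$.)

**Step 3: enlarging $D$ by one element.** We claim: if $k\notin D$, if $i\ne j$ lie outside $D\cup\{k\}$, and if either $i\sim_Dj$, or both $i\sim_Dk$ and $k\sim_Dj$, then $i\sim_{D\cup\{k\}}j$.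

We want to read this as Lemma 8. Let $G=\operatorname{cl}(e_{D\cup\{i,j,k\}})$, $F=\operatorname{cl}(e_D)$, and let $N$ be the simplification of $(M|G)/F$, keeping $e_i,e_j,e_k$. This is possible since they are independent over $F$. $N$ has rank 3 and is simplicial, by inheritance. Put $X=T_{[r]\setminus(D\cup\{i,j,k\})}$ and $Z=T_{[r]\setminus D}$, so $z(X)=G$ and $z(Z)=F$ by (2). Then $Z|_G$ is a covector of $M|G$ with zero set $F$, hence a tope of $(M|G)/F$. Its interval is $[0,Z|_G]\cong[X,Z]$, whose coatoms are $T_{[r]\setminus(D\cup\{l\})}$ for $l=i,j,k$, with zero sets $\operatorname{cl}(e_{D\cup\{l\}})$. So this tope of $N$ has walls $e_i,e_j,e_k$.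

The flats of $(M|G)/F$ are the sets $H\setminus F$ for flats $F\subseteq H\subseteq G$ of $M$. So the parallel class of $e_i$ is $\operatorname{cl}(e_{D\cup\{i\}})\setminus F$, and the line spanned by $e_i,e_j$ is $\operatorname{cl}(e_{D\cup\{i,j\}})\setminus F$. Therefore $i\sim_Dj$ means precisely that in $N$ the line spanned by $e_i,e_j$ has at least 3 elements, and likewise for the pairs $i,k$ and $k,j$. And $i\sim_{D\cup\{k\}}j$ means precisely that some element of $G$ lies outside $\operatorname{cl}(e_{D\cup\{i,k\}})\cup\operatorname{cl}(e_{D\cup\{j,k\}})$, i.e. some element of $N$ lies outside the lines spanned by $e_i,e_k$ and by $e_j,e_k$. So the claim is Lemma 8 with $a=e_i$, $b=e_j$ and $e_k$ in the role of $k$.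

**Step 4: connectedness persists.** If $\Gamma_D$ is connected, so is $\Gamma_{D\cup\{k\}}$: take a path without repeated vertices in $\Gamma_D$ between two vertices other than $k$. Edges not involving $k$ persist by Step 3, and a piece $i\sim_Dk\sim_Dj$ of the path is replaced by the edge $i\sim_{D\cup\{k\}}j$. Starting from $\Gamma_\emptyset$ we reach $D=\{3,\dots,r\}$: the graph $\Gamma_D$ on $\{1,2\}$ is connected, so $1\sim_D2$. By (4) there is an $e$ with $\{1,2\}\subseteq\sigma(e)$, i.e. $e\in\operatorname{supp}u\cap\operatorname{supp}v$, a contradiction. $\square$

The bow tie shows that connectedness without simpliciality does not suffice here.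

## 7. Shellings of the sphere and of sign regions

A shelling of a pure $d$-dimensional complex is an order $T_1,\dots,T_m$ of its facets (maximal simplices) such that, for $j\ge2$, the complex $T_j\cap(T_1\cup\dots\cup T_{j-1})$ is generated by a nonempty set of ridges of $T_j$. For example, the arcs of a circle in cyclic order form a shelling: each new arc meets the earlier ones in one endpoint, the last one in both.

We use these textbook facts. Two PL $d$-balls meeting exactly in a PL $(d-1)$-ball that lies in both boundaries have as union a PL $d$-ball. Two PL $d$-balls meeting exactly in the whole boundary of each have as union a PL $d$-sphere. The join of a PL sphere (possibly $\{\emptyset\}$) and a PL ball is a PL ball. A PL $k$-sphere contained in a PL $k$-sphere is all of it.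

**Lemma 10 (Danaraj–Klee 1974).** Let $\Delta$ be a pure $d$-dimensional simplicial complex ($d\ge0$) with a shelling $T_1,\dots,T_m$, such that every $(d-1)$-simplex lies in at most two facets. If every $(d-1)$-simplex lies in exactly two facets, $\Delta$ is a PL $d$-sphere. Otherwise it is a PL $d$-ball.

*Proof.* If $d=0$, the only $(-1)$-simplex is $\emptyset$, so there are one or two points, and the claim holds. Let $d\ge1$ and let $\Delta_j$ be generated by $T_1,\dots,T_j$. $\Delta_1$ is a PL ball. Suppose $j\ge2$ and $\Delta_{j-1}$ is a PL ball, and put $A=T_j\cap\Delta_{j-1}$. Each ridge in $A$ lies in $T_j$, hence in exactly one of $T_1,\dots,T_{j-1}$, so it lies in $\partial\Delta_{j-1}$. Thus $|A|\subseteq\partial\Delta_{j-1}$.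

If $A\ne\partial T_j$, let $\sigma$ be spanned by the vertices of $T_j$ opposite the ridges in $A$, and $\tau$ by the remaining vertices, so $\tau\ne\emptyset$. A face of $T_j$ is in $A$ iff it misses some vertex of $\sigma$, so $A=\partial\sigma*\tau$, a PL $(d-1)$-ball. So $\Delta_j$ is a union of two PL $d$-balls along a PL $(d-1)$-ball in both boundaries, hence a PL $d$-ball.

If $A=\partial T_j$, then $A$ is a PL $(d-1)$-sphere in the $(d-1)$-sphere $\partial\Delta_{j-1}$. So they are equal and $\Delta_j$ is a PL $d$-sphere. Each ridge of $\Delta_j$ then lies in two of $T_1,\dots,T_j$. If $j<m$, then $T_{j+1}$ has a ridge lying in $\Delta_j$, which would lie in three facets. So $j=m$.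

Hence $\Delta=\Delta_m$ is a PL ball or a PL sphere. In a $d$-ball some $(d-1)$-simplex lies in exactly one facet, and in a $d$-sphere none does. $\square$

**Lemma 11.** Let $N$ be simplicial of rank $s\ge1$ (not necessarily simple).

* (i) $\Sigma(N)$ is a PL $(s-1)$-sphere.
* (ii) Let $A\ne\emptyset$ be a set of elements, $\epsilon\in\{+,-\}^A$, and suppose $R=\{T\text{ tope}:T_e=\epsilon_e\ \forall e\in A\}\ne\emptyset$. Then the subcomplex generated by $R$ is a PL $(s-1)$-ball.

*Proof.* If $R\ne\emptyset$, then no element of $A$ is a loop and $\epsilon$ is consistent on parallel elements. So we may assume $N$ simple. Fix a tope $B$, with $B\in R$ in case (ii). Order the topes by a linear extension of the partial order $T\le T'\iff S(B,T)\subseteq S(B,T')$. This is a partial order because a tope, being nowhere zero, is determined by $S(B,T)$.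

**Step 1: this is a shelling.** Let $T$ strictly precede $T'$, and let $X$ be their largest common face, $V(X)=V(T)\cap V(T')$. It is enough to find $T''$ preceding $T'$ such that $T''\cap T'$ is a ridge containing $X$.

Suppose first $T'|_{z(X)}\ne B|_{z(X)}$. By Section 5, applied in $N|z(X)$, the tope $T'|_{z(X)}$ has a wall $e\in S(B,T')\cap z(X)$. By the rule for walls of restrictions, $e$ is a wall of $T'$, and its facet contains $X$ because $X_e=0$. Let $T''$ be obtained from $T'$ by crossing $e$. Then $T''\ne T'$ and they share this ridge, so $T''\cap T'$ is the ridge. Moreover $S(B,T'')=S(B,T')\setminus\{e\}$, so $T''$ precedes $T'$.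

Suppose now $T'|_{z(X)}=B|_{z(X)}$, so $S(B,T')\cap z(X)=\emptyset$. Off $z(X)$ both $T$ and $T'$ agree with $X$, hence with each other. So $S(B,T')\subseteq S(B,T)$, and $T'$ does not come after $T$, a contradiction.

**Step 2: sphere or ball.** By Section 5 every ridge of $\Sigma(N)$ lies in exactly two topes. Lemma 10 gives (i). For (ii), $T\in R$ iff $S(B,T)\cap A=\emptyset$, so $R$ is closed downward in the partial order and the linear extension can be chosen to list $R$ first. An initial segment of a shelling is a shelling, so $R$ generates a shellable complex, with every ridge in at most two facets. If $T\in R$ then $-T\notin R$, as $A\ne\emptyset$. By connectedness of the tope graph some tope in $R$ is adjacent to one outside $R$. The ridge between them lies in exactly one tope of $R$. Lemma 10 gives a ball. $\square$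

## 8. A manifold complementary to a ball in a PL sphere

We use the following from Rourke–Sanderson, *Introduction to Piecewise-Linear Topology*, Ch. 2–3.

* (a) Boundaries of compact PL manifolds have collars.
* (b) (Newman) The closure of the complement of a PL $m$-ball in a PL $m$-sphere is a PL $m$-ball.
* (c) If $X$ is a full (i.e. induced) subcomplex of a triangulation of a closed PL manifold $Q$, and $f$ is linear on simplices with value $0$ at vertices of $X$ and $1$ at all other vertices, then $f^{-1}[0,\varepsilon]$ ($0<\varepsilon<1$) is a derived, hence regular, neighborhood of $X$.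
* (d) Any two regular neighborhoods of $X$ in $Q$ are PL homeomorphic.
* (e) Regular neighborhoods of collapsible polyhedra are PL balls.
* (f) A compact polyhedral neighborhood $N$ of $X$ in a closed PL manifold is a regular neighborhood of $X$ if $N$ is a PL manifold of the same dimension and $N\searrow X$ (collapses to $X$).

**Lemma 12.** Let $\Sigma$ be a simplicial complex that is a PL $n$-sphere ($n\ge0$), with vertex set $V_K\sqcup V_C$, and let $K,C$ be the induced subcomplexes. Suppose $K$ is a PL ball (of some dimension $\ge0$) and $C$ is a nonempty PL $n$-manifold, possibly with boundary. Then $C$ is a PL $n$-ball.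

*Proof.* If $n=0$, $\Sigma$ is two points, and $K$ and $C$ are single points. Let $n\ge1$ and $S=|\Sigma|$.

**Step 1: a regular neighborhood of $|C|$ is a ball.** This is the part that the first approach in Section 4 already gave. Let $f:S\to[0,1]$ be linear on simplices, $0$ on $V_K$ and $1$ on $V_C$. As $K$ and $C$ are full, (c) applied to $f$ and to $1-f$ shows that $N_K=f^{-1}[0,\frac12]$ and $N_C=f^{-1}[\frac12,1]$ are regular neighborhoods of $|K|$ and $|C|$. A PL ball is collapsible, so $N_K$ is a PL $n$-ball by (e). A point with $f=\frac12$ lies in the open interior of a simplex with vertices in both $V_K$ and $V_C$. Moving it toward a vertex in $V_C$ increases $f$, so it is a limit of points with $f>\frac12$. Hence $N_C=\overline{S\setminus N_K}$, a PL $n$-ball by (b).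

**Step 2: the closed complement of $|C|$ is a manifold.** We need this to have a collar outside $|C|$. Let $D=\overline{S\setminus|C|}$ and $x\in|C|$. Take links with respect to a triangulation of $(S,|C|)$ having $x$ as a vertex. As $C$ is a PL $n$-manifold, $\operatorname{lk}(x,|C|)$ is a PL $(n-1)$-sphere or $(n-1)$-ball inside the PL $(n-1)$-sphere $\operatorname{lk}(x,S)$. If it is a sphere, it is all of $\operatorname{lk}(x,S)$, so $|C|$ contains a neighborhood of $x$ and $x\notin D$. If it is a ball, i.e. $x\in\partial|C|$, then near $x$ the set $D$ is the cone from $x$ over the closure of $\operatorname{lk}(x,S)\setminus\operatorname{lk}(x,|C|)$, which is a PL $(n-1)$-ball by (b) (for $n=1$, a point). So $D$ is a manifold near $x$, with $x$ on its boundary. Points of $D\setminus|C|$ have a neighborhood in $D$ that is open in $S$. Hence $D$ is a compact PL $n$-manifold with $\partial D=\partial|C|=|C|\cap D$.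

**Step 3: $|C|$ is homeomorphic to its thickening.** By (a) let $c(\partial D\times[0,1])$ be a collar of $\partial D=c(\partial D\times0)$ in $D$, and let $N$ be its union with $|C|$. It is a compact polyhedral neighborhood of $|C|$ in $S$. Combining with a collar of $\partial|C|$ in $|C|$, parametrized by $[-1,0]$, gives a bicollar $\partial|C|\times[-1,1]\subseteq N$. So $N$ is a PL $n$-manifold, and stretching $[-1,0]$ onto $[-1,1]$, fixing $-1$, gives a PL homeomorphism $|C|\cong N$. Since $\partial D\times[0,1]\searrow\partial D\times0$, we have $N\searrow|C|$. By (f), $N$ is a regular neighborhood of $|C|$. By (d), $N\cong N_C$. Thus $|C|\cong N\cong N_C$ is a PL $n$-ball by Step 1. $\square$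

The bow tie fails the hypothesis that $C$ is a manifold: the link of its pinch point is two disjoint arcs.

## 9. Links of bounded cells and the proof of part 1

**Step 1: reduction to connected $M$.** We isolate the component of $g$, because Proposition 9 needs connectedness. By Section 2 we may assume $M$ simple. Let $M=M_0\oplus M_1$ with $M_0$ the component containing $g$, so $\mathcal L=\mathcal L_0\times\mathcal L_1$ by (F5). Let $X=(X_0,X_1)\in\mathcal L^{++}$. If $X_1\ne0$, then $0\ne(0,X_1)\le X$ vanishes at $g$, a contradiction. So $X_1=0$, and then $X$ is bounded iff $X_0$ is bounded in $\mathcal L_0$: $\mathcal L^{++}=\mathcal L_0^{++}\times\{0\}$. Moreover $M_0$ is the contraction of $M$ by the flat $E(M_1)$, hence simplicial. So for part 1 assume that $M$ is simple, connected and simplicial of rank $r=r_0$. If $r=1$, $\mathcal L^{++}$ is one point (Section 3). Let $r\ge2$.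

Let $\Sigma,C,K$ be as in Section 4. $\Sigma$ is a PL $(r-1)$-sphere by Lemma 11(i), and by Lemma 2 we must show that $C$ is a PL $(r-1)$-ball.

**Step 2: $K_X$ has no vertices or is a PL ball.** This is the local input, and the place where Proposition 9 enters. Let $X\in\mathcal L^{++}$ and suppose $K_X$, described by (1), contains a nonzero covector. The set (1) is closed under composition. Let $Y^*$ be the composition of all its members in some order. Then $Y^*\in K_X$, $Y^*\neq0$, and $\operatorname{supp}Y^*$ is the union of the supports of all members. Put
$$A=\operatorname{supp}X,\qquad A_+=A\cap\operatorname{supp}Y^*,\qquad A_0=A\setminus A_+.$$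
Since $X_g=+$ and $Y^*_g=0$, we have $g\in A_0$. Every $Y\in K_X$ vanishes on $A_0$. By Proposition 9, $A_+\ne\emptyset$.

Let $N=M/\operatorname{cl}(A_0)$. It is simplicial, and as zero sets are flats its covectors are $\{Y\in\mathcal L:Y|_{A_0}=0\}$. Its rank $s$ is at least 1, since $Y^*\ne0$ is one of them. The flat $z(Y^*)$ contains $A_0$, hence $\operatorname{cl}(A_0)$, and is disjoint from $A_+$. So $A_+\cap\operatorname{cl}(A_0)=\emptyset$, and $A_+$ consists of elements of $N$. As $g\in A_0$, (1) becomes
$$K_X=\{Y\in\mathcal L(N):Y_e\in\{0,X_e\}\ \forall e\in A_+\}.\tag{5}$$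
A covector of $M$ below one vanishing on $A_0$ also vanishes on $A_0$. So the cocircuits of $N$ are the cocircuits of $M$ vanishing on $A_0$, and $\Sigma(N)$ is a subcomplex of $\Sigma$.

Let $R$ be the set of topes $T$ of $N$ with $T_e=X_e$ for all $e\in A_+$. Faces of members of $R$ lie in $K_X$ by (5). Conversely, let $Y\in K_X$ and let $T'$ be any tope of $N$. Then $Y\circ Y^*\circ T'$ is a tope of $N$ above $Y$. At $e\in A_+$ we have $Y_e\in\{0,X_e\}$ and $Y^*_e=X_e$, so its entry is $X_e$ and it lies in $R$. So $K_X$ is the subcomplex of $\Sigma(N)$ generated by $R\ne\emptyset$. By Lemma 11(ii), with the nonempty set $A_+$, it is a PL $(s-1)$-ball.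

**Step 3: links in $C$.** The purpose is to see that $C$ is a manifold. We claim: for every nonempty simplex $X$ of $C$, $\operatorname{lk}_C(X)$ is a PL ball or PL sphere of dimension $n=r-1-|V(X)|$, and it is a sphere iff $K_X$ has no vertices. We use downward induction on $|V(X)|$.

If $|V(X)|=r$, then $X$ is a tope, $\operatorname{lk}_C(X)=\operatorname{lk}_\Sigma(X)=\{\emptyset\}$ is the $(-1)$-sphere, and $K_X$ has no vertices.

Let $|V(X)|<r$. Since $\Sigma$ is a PL sphere, $\operatorname{lk}_\Sigma(X)$ is a PL $n$-sphere, $n\ge0$. If $K_X$ has no vertices, then $\operatorname{lk}_C(X)=\operatorname{lk}_\Sigma(X)$ is a sphere. Otherwise $K_X$ is a PL ball by Step 2. A ball is not a sphere, so $K_X\ne\operatorname{lk}_\Sigma(X)$. As $K_X$ is an induced subcomplex, some vertex of $\operatorname{lk}_\Sigma(X)$ is not in $K_X$, so $\operatorname{lk}_C(X)$ has a vertex. For each vertex $w$ of $\operatorname{lk}_C(X)$, the link of $w$ in $\operatorname{lk}_C(X)$ is the link in $C$ of the simplex $V(X)\cup\{w\}$, which by induction is a PL ball or sphere of dimension $n-1$. So $\operatorname{lk}_C(X)$ is a nonempty PL $n$-manifold. Lemma 12, applied to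 the PL $n$-sphere $\operatorname{lk}_\Sigma(X)$ with the complementary induced subcomplexes $K_X$ and $\operatorname{lk}_C(X)$, shows that $\operatorname{lk}_C(X)$ is a PL $n$-ball.

**Step 4: from local to global.** Now the first approach can be completed. By Step 3 for vertices, $C$ is a PL $(r-1)$-manifold. It is nonempty by Lemma 2. We show that $K$ is a ball. We have $K=\{X\in\mathcal L:X_g\in\{0,-\}\}$: vertices $v\le X$ have $v_g\in\{0,X_g\}$, and conversely $X$ is a composition of its vertices. This complex is generated by the topes with $T_g=-$: faces of such topes are in $K$, and if $X_g\in\{0,-\}$, take a cocircuit $v$ with $v_g=-$ and any tope $T'$. Then $X\circ v\circ T'$ is a tope above $X$ with sign $-$ at $g$. By Lemma 11(ii) with $A=\{g\}$, $K$ is a PL $(r-1)$-ball. Lemma 12 applied to $\Sigma$ with $K$ and $C$ shows that $C$, whose face poset is $\mathcal L^{++}$, is a PL $(r-1)$-ball. This proves part 1 of Theorem 1. $\square$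

## 10. The boundary sphere and unbounded topes: proof of part 2

**Step 1: when the dimension is full.** By part 1, $\dim\mathcal L^{++}=r_0-1$. The ranks of the components of the original $M$ add up to $r$, so $r_0=r$ iff all components other than $M_0$ have rank $0$, i.e. are loops. This says that $M$ with its loops removed is connected.

**Step 2: the boundary.** We identify boundary simplices through their links. Now let the loopless part of $M$ be connected. After simplification, which changes neither $\mathcal L$ as a poset nor the signs at $g$, $M$ is simple and connected. If $r=1$, the ball is a point, its boundary is empty, and $\mathcal L^+$ has no unbounded tope, so the statement holds.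

Let $r\ge2$ and $X\in\mathcal L^{++}$. The simplex $X$ of the PL manifold $C$ lies in $\partial C$ iff $\operatorname{lk}_C(X)$ is a ball. By Step 3 of Section 9 this holds iff $K_X$ has a vertex. It remains to show that $K_X$ has a vertex iff $X$ is a face of an unbounded tope of $\mathcal L^+$.

If $w$ is a vertex of $K_X$, then by (1) $X$ and $w$ never have opposite signs, so $X,w\le X\circ w$. Let $T$ be any tope above $X\circ w$. Then $T_g=X_g=+$, and $T$ is unbounded because $0\ne w\le T$ and $w_g=0$. It has $X$ as a face.

Conversely, let $X\le T$ with $T\in\mathcal L^+$ an unbounded tope. Some nonzero $Y\le T$ has $Y_g\ne+$, hence $Y_g=0$ since $T_g=+$. Any vertex $w$ of $Y$ is a vertex of $T$ with $w_g=0$. It is not a vertex of $X$, since $X$ is bounded, and $w$ and $X$ both lie below $T$. So $w$ is a vertex of $\operatorname{lk}_\Sigma(X)$ with $w_g=0$, i.e. a vertex of $K_X$. This proves part 2, and with it Theorem 1. $\blacksquare$
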